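# Geodesic and first-half peak in the directed landscape under a tall endpoint

Two independent random profiles $A_1,A_2$ on the line are added. Suppose we are told that the maximum of $S=A_1+A_2$ equals a huge number $L$. Is the place where $S$ peaks essentially the place where $A_1$ alone peaks? In the directed landscape this question is about a geodesic. The profile $A_1(x)$ is the best value of a path from the origin to $(x,\tau T)$, the profile $A_2(x)$ is the best value from there to $(0,T)$, and $S$ peaks where the geodesic from $(0,0)$ to $(0,T)$ crosses time $\tau T$. The question comes from Zhipeng Liu and Yizao Wang, "A conditional scaling limit of the KPZ fixed point with height tending to infinity at one location", arXiv:2208.12215 (2022). We show that the answer is yes.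

We start with a version in which $x$ runs over finitely many sites and the condition is $\max S\ge L$.

Throughout, $\tau\in(0,1)$, $\tau_1=\tau$, $\tau_2=1-\tau$. The letters $C,c>0$ denote constants that depend only on $\tau$ and may change from line to line. We write $\varphi$ and $\bar\Phi$ for the standard normal density and upper tail.

## 1. Two Airy profiles on finitely many sites

### 1.1. The profiles

The *parabolic Airy line ensemble* $\mathfrak A=(\mathfrak A_1>\mathfrak A_2>\cdots)$ is a random sequence of continuous curves on $\mathbb R$. Let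
$$A_j(x)=\tau_j^{1/3}\,\mathfrak A_1\big(\tau_j^{-2/3}x\big)\quad\text{in law},\qquad A_1,A_2\ \text{independent},\qquad S=A_1+A_2 .$$

We use three facts about $\mathfrak A$ in this section. The first needs a definition.

**Definition (determinantal).** A random point configuration is determinantal with kernel $K$ if, for every $k$, its $k$-point correlation function is $\det(K(z_a,z_b))_{a,b\le k}$; that is, expected numbers of $k$-tuples of distinct points in given sets are integrals of this determinant.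

A small example: on the two-point set $\{1,2\}$ take $K=vv^{\mathsf T}$ with $v$ a unit vector. Site $i$ is occupied with probability $v_i^2$, and both sites are occupied with probability $\det K=0$. So there is exactly one point, at $i$ with probability $v_i^2$.

**Fact A.** The point process $\{\mathfrak A_k(x)+x^2\}_k$ is stationary in $x$. At finitely many times it is determinantal with the extended Airy kernel
$$K(x,u;y,v)=\begin{cases}\displaystyle\int_0^\infty e^{-\lambda(x-y)}\mathrm{Ai}(u+\lambda)\mathrm{Ai}(v+\lambda)\,d\lambda,& x\ge y,\\[2mm] \displaystyle-\int_{-\infty}^0 e^{-\lambda(x-y)}\mathrm{Ai}(u+\lambda)\mathrm{Ai}(v+\lambda)\,d\lambda,& x<y.\end{cases}\tag{1}$$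

**Fact B.** (Johansson, with the tail of $F_{GOE}$.) For $s\ge0$, $\mathbb P(\max_{\mathbb R}\mathfrak A_1\ge s)=1-F_{GOE}(4^{1/3}s)\le Ce^{-\frac43s^{3/2}}$. Hence
$$\mathbb P(\max A_j\ge s)\le C\exp\big(-\tfrac43\tau_j^{-1/2}s^{3/2}\big),\qquad s\ge0.\tag{2}$$

**Fact C.** $\mathfrak A_1(0)$ has the Tracy–Widom GUE law, whose density $f$ is continuous with $f(s)\sim\frac1{8\pi s}e^{-\frac43s^{3/2}}$ as $s\to\infty$.

### 1.2. Two high points cost more than one

One point of height $n$ costs about $e^{-\frac43n^{3/2}}$. The next lemma says that a second point of height $n$, at distance $\Delta$, costs an extra factor $e^{-\Delta n}$. The whole talk rests on this factor.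

**Lemma 1.** Let $x\ne y$, $\Delta=|x-y|\le6\tau^{-2/3}$ and $n\ge1$. Then
$$\mathbb P(\mathfrak A_1(x)\ge n,\ \mathfrak A_1(y)\ge n)\le Ce^{-\frac83n^{3/2}}+C\Delta^{-1/2}e^{-\Delta n-\frac43n^{3/2}}.$$

*Proof.* **Step 1: pass to a correlation function.** Let $x<y$. Since $\mathfrak A_1(x)+x^2\ge\mathfrak A_1(x)$, the event forces a point of $\{\mathfrak A_k(\cdot)+(\cdot)^2\}$ in $[n,\infty)$ at time $x$ and another at time $y$. The probability is at most the expected number of such pairs, which is $\int_n^\infty\int_n^\infty\rho(u,v)\,du\,dv$ with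
$$\rho(u,v)=K(x,u;x,u)\,K(y,v;y,v)-K(x,u;y,v)\,K(y,v;x,u).$$

**Step 2: bound the three easy kernel values.** For $s\ge0$ we have $0<\mathrm{Ai}(s)\le Ce^{-\frac23s^{3/2}}$, and $(u+\lambda)^{3/2}\ge u^{3/2}+\lambda^{3/2}$ for $u,\lambda\ge0$. Inserting these into (1), for $u,v\ge0$,
$$K(x,u;x,u)\le Ce^{-\frac43u^{3/2}},\quad K(y,v;y,v)\le Ce^{-\frac43v^{3/2}},\quad 0\le K(y,v;x,u)\le Ce^{-\frac23(u^{3/2}+v^{3/2})}.$$

**Step 3: bound the fourth, where the gain sits.** Since $\mathrm{Ai}(u+\lambda)\mathrm{Ai}(v+\lambda)>0$ for $\lambda>0$, extending the integral to $\mathbb R$ only increases it: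
$$-K(x,u;y,v)=\int_{-\infty}^0e^{\lambda\Delta}\mathrm{Ai}(u+\lambda)\mathrm{Ai}(v+\lambda)\,d\lambda\le\int_{\mathbb R}e^{\lambda\Delta}\mathrm{Ai}(u+\lambda)\mathrm{Ai}(v+\lambda)\,d\lambda .$$
The full integral is explicit (Okounkov's formula):
$$\int_{\mathbb R}e^{\lambda\Delta}\mathrm{Ai}(u+\lambda)\mathrm{Ai}(v+\lambda)\,d\lambda=\frac1{\sqrt{4\pi\Delta}}\exp\Big(-\frac{(u-v)^2}{4\Delta}-\frac{\Delta(u+v)}2+\frac{\Delta^3}{12}\Big).\tag{3}$$
To see this, put $\sigma=\Delta/2$ and $g(\lambda)=e^{\sigma\lambda}\mathrm{Ai}(\lambda)$. The contour formula $\mathrm{Ai}(\lambda)=\frac1{2\pi i}\int_{\sigma+i\mathbb R}e^{z^3/3-\lambda z}dz$ with $z=\sigma+ik$ reads $g(\lambda)=\frac1{2\pi}\int_{\mathbb R}\hat g(k)e^{-ik\lambda}dk$, where $\hat g(k)=e^{(\sigma+ik)^3/3}$ and $|\hat g(k)|^2=e^{\frac23\sigma^3-2\sigma k^2}$. The left side of (3) is $e^{-\sigma(u+v)}\int g(\lambda+u)g(\lambda+v)\,d\lambda$. As $g$ is real, Plancherel gives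
$$e^{-\sigma(u+v)}\frac1{2\pi}\int_{\mathbb R}e^{\frac23\sigma^3-2\sigma k^2}e^{-ik(u-v)}dk=e^{-\sigma(u+v)+\frac23\sigma^3}\,\frac1{2\pi}\sqrt{\frac{\pi}{2\sigma}}\;e^{-(u-v)^2/(8\sigma)},$$
which is (3). For $u,v\ge n$ and bounded $\Delta$ the right side of (3) is at most $C\Delta^{-1/2}e^{-\Delta n}$.

**Step 4: integrate.** Since $K(y,v;x,u)\ge0$, Steps 2 and 3 give, for $u,v\ge n$,
$$\rho(u,v)\le Ce^{-\frac43(u^{3/2}+v^{3/2})}+C\Delta^{-1/2}e^{-\Delta n}e^{-\frac23(u^{3/2}+v^{3/2})}.$$
For $n\ge1$ we have $\int_n^\infty e^{-\frac23u^{3/2}}du\le\int_n^\infty u^{1/2}e^{-\frac23u^{3/2}}du=e^{-\frac23n^{3/2}}$, and likewise $\int_n^\infty e^{-\frac43u^{3/2}}du\le e^{-\frac43n^{3/2}}$. Integrating $\rho$ gives the claim. $\square$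

### 1.3. Splitting the height between the two profiles

If $S\ge L$ at some site, then $A_1\ge h$ and $A_2\ge L-h$ there for some $h$. By (2) this costs about $e^{-\frac43\Psi(h)}$, where
$$\Psi(h)=\tau^{-1/2}h^{3/2}+(1-\tau)^{-1/2}(L-h)^{3/2},\qquad 0\le h\le L .$$
The best split is $h=\tau L$. Indeed $\Psi(\tau L)=\tau L^{3/2}+(1-\tau)L^{3/2}=L^{3/2}$ and $\Psi'(\tau L)=0$. Moreover $\Psi''(h)=\frac34\big[(\tau h)^{-1/2}+((1-\tau)(L-h))^{-1/2}\big]\ge\frac32L^{-1/2}$ on $(0,L)$. By Taylor's formula,
$$\Psi(h)\ge L^{3/2}+\tfrac34(h-\tau L)^2L^{-1/2}.\tag{4}$$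

**Lemma 2.** Let $L\ge1$. For each $h\in[\tau L/2,L]$ let $V_h\in\sigma(A_1)$ be an event with $\mathbb P(V_h)\le\kappa\,e^{-\frac43\tau^{-1/2}h^{3/2}}$, where $\kappa\ge 0$ does not depend on $h$. Let $D$ be an event and $X'$ a random real number such that, on $D$, we have $A_1(X')+A_2(X')\ge L$, and $V_h$ occurs for every $h\in[\tau L/2,L]$ with $h\le A_1(X')$. Then
$$\mathbb P(D)\le CL^{3/2}\big(\kappa+e^{-cL^{3/2}}\big)e^{-\frac43L^{3/2}} .$$

*Proof.* Put $H_j=A_j(X')$ and $h_k=kL^{-1/2}$. We cut according to the value of $H_1$.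

**Step 1: dispose of $H_1\notin[0,L]$.** On $D$, $H_1<0$ forces $H_2>L$. So $H_1\notin[0,L]$ forces $\max A_1\ge L$ or $\max A_2\ge L$. By (2) and $\tau_j^{-1/2}>1$, this has probability at most $Ce^{-\frac43(1+c)L^{3/2}}$.

**Step 2: price $A_2$ on a slice.** Let $H_1\in[h_k,h_{k+1})$ with $0\le h_k\le L$. On $D$, $\max A_2\ge H_2\ge L-h_k-L^{-1/2}$. The function $t^{3/2}$ has derivative at most $\frac32L^{1/2}$ on $[0,L]$, so $\big((L-h_k-L^{-1/2})_+\big)^{3/2}\ge(L-h_k)^{3/2}-\frac32$. Hence by (2)
$$\mathbb P\big(\max A_2\ge L-h_k-L^{-1/2}\big)\le Ce^{-\frac43(1-\tau)^{-1/2}(L-h_k)^{3/2}},$$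
and this event is independent of $A_1$.

**Step 3: price $A_1$ on a slice, and multiply.** If $h_k<\tau L/2$, use only $\max A_1\ge h_k$. By (2) and independence the slice contributes at most $Ce^{-\frac43\Psi(h_k)}$, and (4) gives $\Psi(h_k)\ge(1+\frac3{16}\tau^2)L^{3/2}$. If $h_k\ge\tau L/2$, then $V_{h_k}$ occurs, and the slice contributes at most $C\kappa e^{-\frac43\Psi(h_k)}\le C\kappa e^{-\frac43L^{3/2}}$. There are at most $L^{3/2}+1$ slices. Adding up gives the claim. $\square$

### 1.4. The finite-site statement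

**Proposition 3.** Let $F\subset[-3,3]$ be finite with $0\in F$, and let $\delta>0$ be at most the smallest distance between distinct sites of $F$. Let $X_F$ and $Y_F$ be the leftmost maximizers on $F$ of $S$ and of $A_1$. Then $\mathbb P(X_F\ne Y_F\mid\max_FS\ge L)\to0$ as $L\to\infty$.

*Proof.* **Step 1: bound the bad event.** Let $D=\{X_F\ne Y_F,\ \max_FS\ge L\}$ and $X'=X_F$. Let $V_h$ be the event that $A_1\ge h$ at two distinct sites of $F$. On $D$, $A_1(Y_F)\ge A_1(X_F)$, so $V_h$ occurs whenever $h\le A_1(X_F)$. To price $V_h$, put $n=\tau^{-1/3}h$, so that $n^{3/2}=\tau^{-1/2}h^{3/2}$, and apply Lemma 1 at the times $\tau^{-2/3}x,\tau^{-2/3}y$. For $h\ge\tau L/2$,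
$$\Delta n\ge\tau^{-2/3}\delta\cdot\tau^{-1/3}\cdot\tfrac{\tau L}2=\tfrac{\delta L}2 .$$
So for large $L$ the hypothesis of Lemma 2 holds with $\kappa=C_Fe^{-\delta L/2}$, where $C_F$ may depend on $F$ and $\delta$; the term $e^{-\frac83n^{3/2}}$ is smaller. Thus $\mathbb P(D)\le C_FL^{3/2}(e^{-\delta L/2}+e^{-cL^{3/2}})e^{-\frac43L^{3/2}}$.

**Step 2: bound the conditioning event from below.** By Fact C, for large $s$, integrate $f$ over $[s,s+s^{-1/2}]$, where $t^{3/2}\le s^{3/2}+3$. This gives $\mathbb P(\mathfrak A_1(0)\ge s)\ge cs^{-3/2}e^{-\frac43s^{3/2}}$. Since $A_j(0)\ge\tau_jL$ means $\mathfrak A_1(0)\ge\tau_j^{2/3}L$, independence yields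
$$\mathbb P(\max_FS\ge L)\ge\prod_{j=1}^2\mathbb P(A_j(0)\ge\tau_jL)\ge cL^{-3}e^{-\frac43(\tau_1+\tau_2)L^{3/2}}=cL^{-3}e^{-\frac43L^{3/2}} .$$

**Step 3: divide.** The quotient is at most $C_FL^{9/2}(e^{-\delta L/2}+e^{-cL^{3/2}})\to0$. $\square$

The factor $e^{-\delta L/2}$ beats $L^a$ as soon as $\delta=K\frac{\log L}L$ with $K>2a$. This suggests that $X$ and $Y$ should be compared at the scale $\frac{\log L}L$.

## 2. The directed landscape and the geodesic statement

### 2.1. Definitions and the statement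

The *directed landscape* $\mathcal L(x,s;y,t)$, $s<t$, is the continuous four-parameter random field arising as the scaling limit of Brownian last passage percolation, as in Dauvergne–Ortmann–Virág. For $\pi\in C([s,t])$ the *length* is
$$\ell_{s,t}(\pi)=\inf_{n}\ \inf_{s=t_0<\cdots<t_n=t}\ \sum_{i=1}^n\mathcal L(\pi(t_{i-1}),t_{i-1};\pi(t_i),t_i).$$
For example, the partition with $n=1$ shows that every path from $(0,0)$ to $(0,T)$ has length at most $\mathcal L(0,0;0,T)$. The *geodesic* $\pi^*$ from $(0,0)$ to $(0,T)$ is the path maximizing $\ell_{0,T}$ among continuous $\pi$ with $\pi(0)=\pi(T)=0$. It exists and is unique almost surely, and its length is $\mathcal L(0,0;0,T)$.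

Conditioning on $\mathcal L(0,0;0,T)=L$ means the limit as $\epsilon\downarrow0$ of conditioning on $\mathcal L(0,0;0,T)\in(L-\epsilon,L+\epsilon)$. The standing assumptions, for every $\tau\in(0,1)$ and every sufficiently large $L$, are:

1. this limit exists and defines a well-defined conditional joint law of the pair $\big(\pi^*(\tau T),\ \operatorname{argmax}_{\mathsf x\in\mathbb R}\mathcal L(0,0;\frac{\mathsf xT^{3/4}}{2L^{1/4}},\tau T)\big)$;
2. under this conditional law, the maximizer in the second entry exists and is unique almost surely.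

**Known result (Liu).** For any $\tau\in(0,1)$ and $T>0$, as $L\to\infty$, the conditional law given $\mathcal L(0,0;0,T)=L$ of
$$\Big(\frac{2L^{1/4}\pi^*(\tau T)}{T^{3/4}},\ \frac{\mathcal L(0,0;\pi^*(\tau T),\tau T)-\tau L}{T^{1/4}L^{1/4}}\Big)$$
converges to the law of $(\sqrt{\tau(1-\tau)}Z_1,\sqrt{\tau(1-\tau)}Z_2)$ with $Z_1,Z_2$ independent standard Gaussians.

**Theorem 4.** For every $\tau\in(0,1)$ and $T>0$, conditionally given $\mathcal L(0,0;0,T)=L$, as $L\to\infty$,
$$\frac{2L^{1/4}\pi^*(\tau T)}{T^{3/4}}-\operatorname{argmax}_{\mathsf x\in\mathbb R}\mathcal L\Big(0,0;\frac{\mathsf xT^{3/4}}{2L^{1/4}},\tau T\Big)\to0\quad\text{in probability},$$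
and the difference is $O_{\mathbb P}(L^{-3/4}\log L)$. More precisely, let $T=1$, let $Y=\operatorname{argmax}_x\mathcal L(0,0;x,\tau)$, let $\mathbb P_L$ be the conditional law and $d=40\frac{\log L}L$. Then $\mathbb P_L(|\pi^*(\tau)-Y|>d)\to0$, so with conditional probability tending to $1$ the difference is at most $80L^{-3/4}\log L$ in absolute value.

We make no claim that the rate is sharp. Liu's result alone cannot give Theorem 4, because it says nothing about the second maximizer. Even a matching limit law for it would not suffice: if $Z$ is a centered Gaussian, then $Z$ and $-Z$ have the same law, but $Z-(-Z)=2Z$ is not small.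

### 2.2. Reduction to $T=1$ and to two profiles

**Step 1: remove $T$.** Jointly in all arguments, $\mathcal L(x,s;y,t)\overset d=q\,\mathcal L(q^{-2}x,q^{-3}s;q^{-2}y,q^{-3}t)$. With $q=T^{1/3}$, the problem with parameters $(T,L)$ becomes the one with $(1,L')$, $L'=LT^{-1/3}$; spatial variables are multiplied by $T^{-2/3}$ and $\epsilon$ by $T^{-1/3}$. Since $2L'^{1/4}T^{-2/3}x=2L^{1/4}T^{-1/12-2/3}x=2L^{1/4}x/T^{3/4}$, both quantities in Theorem 4 are unchanged. As $T$ is fixed, the rate $O_{\mathbb P}(L^{-3/4}\log L)$ also transfers. From now on $T=1$.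

**Step 2: identify the profiles.** Put
$$A_1(x)=\mathcal L(0,0;x,\tau),\quad A_2(x)=\mathcal L(x,\tau;0,1),\quad S=A_1+A_2,\quad\mathcal M=\max_{\mathbb R}S,\quad Y=\operatorname{argmax}_{\mathbb R}A_1 .$$
By Dauvergne–Ortmann–Virág, $A_1$ and $A_2$ are independent with the laws of Section 1.1, and $\mathcal L(0,0;0,1)=\max_xS(x)$ (metric composition). By Fact C, $f$ is also the density of $\mathcal L(0,0;0,1)$.

**Step 3: check that the maxima are attained.** By stationarity and Fact B, for $s\ge1$ and $i\in\mathbb Z$,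
$$\mathbb P\Big(\max_{y\in[i,i+1]}[\mathfrak A_1(y)+y^2]\ge s\Big)=\mathbb P\Big(\max_{y\in[0,1]}[\mathfrak A_1(y)+y^2]\ge s\Big)\le\mathbb P(\max\mathfrak A_1\ge s-1)\le Ce^{-\frac43(s-1)^{3/2}}.\tag{5}$$
Take $s=i^2/4$, $|i|\ge2$. By Borel–Cantelli, almost surely $\mathfrak A_1(y)\le i^2/4-y^2$ on $[i,i+1]$ for all large $|i|$. So $A_j(x)\to-\infty$ as $|x|\to\infty$, and $A_1$ and $S$ attain their maxima.

**Step 4: locate the geodesic.** The partition $\{0,\tau,1\}$ gives
$$\mathcal L(0,0;0,1)=\ell_{0,1}(\pi^*)\le S(\pi^*(\tau))\le\mathcal M=\mathcal L(0,0;0,1),$$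
so $\pi^*(\tau)$ maximizes $S$. In Section 4 we show that the maximizers of $S$ and of $A_1$ are almost surely unique. Granting this, almost surely
$$X:=\operatorname{argmax}S=\pi^*(\tau),\qquad E_\epsilon:=\{\mathcal L(0,0;0,1)\in(L-\epsilon,L+\epsilon)\}=\{\mathcal M\in(L-\epsilon,L+\epsilon)\}.$$
Since $\mathbb P(\cdot\,|E_\epsilon)\ll\mathbb P$, these statements also hold almost surely under $\mathbb P(\cdot\,|E_\epsilon)$. Everything is now a functional of $(A_1,A_2)$. So we may assume that $A_j=A_j^{(1)}$ is the top line of an ensemble $A_j^{(k)}(x)=\tau_j^{1/3}\mathfrak A_k(\tau_j^{-2/3}x)$, $k\ge1$, the two ensembles being independent.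

**Step 5: record how $\mathbb P_L$ is reached.** Whether the limit in assumption 1 is setwise or weak, for $G$ open and $B$ closed in the plane of the pair,
$$\mathbb P_L(G)\le\liminf_{\epsilon\downarrow0}\mathbb P(G\,|E_\epsilon),\qquad\limsup_{\epsilon\downarrow0}\mathbb P(B\,|E_\epsilon)\le\mathbb P_L(B).\tag{6}$$

### 2.3. What changes compared with Proposition 3

Two things change. First, $x$ runs over a continuum, so $A_1$ may be high at random places that no fixed list of sites contains. Section 3 deals with this. Second, the condition is $\mathcal M=L$ instead of $\mathcal M\ge L$. Bounding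
$$\mathbb P(|X-Y|>d,\ E_\epsilon)\le\mathbb P(|X-Y|>d,\ \mathcal M\ge L-\epsilon)$$
and dividing by $\mathbb P(E_\epsilon)\approx2\epsilon f(L)$ gives a bound that blows up as $\epsilon\downarrow0$ unless the event $\{|X-Y|>d,\ \mathcal M\ge L\}$ is null. We have to extract a factor $\epsilon$ while keeping the bad event. Sections 4 and 5 do this.

## 3. Pairs of high points on the line, by stopping domains

The first attempt is to apply Lemma 1 on a grid and take a union bound. The trouble is between the grid points: $A_1$ may reach $h$ inside a cell and be below $h$ at both ends. Lowering the level at the grid points from $h$ to $h-s$ changes the exponent $\frac43\tau^{-1/2}h^{3/2}$ by about $2\tau^{-1/2}h^{1/2}s$, so for $h$ of order $L$ a polynomial loss allows only $s=O(L^{-1/2}\log L)$. At the natural mesh $\eta=d/4=10\frac{\log L}L$, a Brownian increment of variance $2\eta$ exceeds $s=KL^{-1/2}\log L$ with probability $\bar\Phi(K\sqrt{\log L/20})$. Up to logarithms this is only a negative power of $L$, while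 the error must be below $e^{-\frac43\tau^{-1/2}h^{3/2}}$. A much finer mesh would need a strong tail bound for increments of $A_1$, which is not among our facts. The way out is to estimate the increments *given* that $A_1$ is already high, and then an upward or downward move is a fair coin.

A *Brownian bridge of diffusion 2* on $[a,b]$ has linear mean and covariance $\frac{2(x-a)(b-y)}{b-a}$ for $x\le y$.

**Fact D.** (Corwin–Hammond, Invent. Math. 2014.) $\mathfrak A$ has the Brownian Gibbs property with diffusion parameter 2. For the top line: given all lower lines and the top line outside $(l,r)$, the top line on $[l,r]$ is a bridge of diffusion 2 conditioned to stay above the second line. This also holds for random $(l,r)$ forming a *stopping domain*: for all $a<b$, the event $\{l\le a,\ r\ge b\}$ is determined by the lower lines and the top line outside $(a,b)$ (strong Gibbs property). A bridge conditioned to stay above a lower boundary stochastically dominates the free bridge with the same endpoints. By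 Brownian scaling all this holds for $(A_j^{(k)})_k$, again with diffusion 2.

A model for the domination: a Gaussian $N$ conditioned on $N>a$ dominates $N$, since $\mathbb P(N>t\,|\,N>a)\ge\mathbb P(N>t)$ for all $t$. For stopping domains, a fixed interval is one. The first $x\ge0$ at which the line reaches a level (capped at some $a'$) is an admissible left end, since whether $l\le a$ is seen by looking only to the left of $a$. The *last* point before $a'$ at which the line is $\ge h$ is in general not admissible: to know $l\le a$ one must see that the line is below $h$ on $(a,a']$, which lies inside the domain. So we discover from the outside inward.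

**Lemma 5.** Let $d=40\frac{\log L}L$ and $\tau L/2\le h\le L$, and let
$$V_h=\{\exists\,x\in[-1,1],\ y\in\mathbb R:\ |x-y|>d,\ A_1(x)\ge h,\ A_1(y)\ge h\}.$$
For large $L$, $\mathbb P(V_h)\le CL^{-12}e^{-\frac43\tau^{-1/2}h^{3/2}}$.

*Proof.* Let $n=\tau^{-1/3}h$, so $n^{3/2}=\tau^{-1/2}h^{3/2}$ and $n\ge cL$.

**Step 1: exclude far-away $y$, using the parabola.** If $|y|>3$, then $\mathfrak A_1\ge n$ at $\tau^{-2/3}y$, a point of modulus $>3$. It lies in some $[i,i+1]$ with $q:=\min(|i|,|i+1|)\ge3$, and there $\mathfrak A_1(\cdot)+(\cdot)^2\ge n+q^2$ somewhere. Each $q$ belongs to two intervals. By (5) and $(n+q^2-1)^{3/2}\ge n^{3/2}+\frac32\sqrt n\,(q^2-1)$, the probability is at most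
$$C\sum_{q\ge3}e^{-\frac43n^{3/2}-2\sqrt n(q^2-1)}\le Ce^{-\frac43n^{3/2}-c\sqrt L}\le CL^{-12}e^{-\frac43n^{3/2}} .$$

**Step 2: put the remaining pairs on a grid.** If $|y|\le3$, there are $a<b$ in $[-3,3]$ with $b-a>d$ and $A_1(a),A_1(b)\ge h$. Let $\eta=d/4$, $a\in[i\eta,(i+1)\eta]$, $b\in[k\eta,(k+1)\eta]$. From $4\eta<b-a\le(k+1-i)\eta$ we get $k-i\ge4$. Put $a'=(i+1)\eta$ and $b'=k\eta$, the inner ends of the two cells. Then $a\le a'$, $b'\le b$ and
$$\tfrac34d\le b'-a'\le b-a\le6 .$$
There are at most $CL^2$ pairs $(i,k)$. Fix one.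

**Step 3: discover a high point in each cell from the outside.** With $\inf\emptyset=+\infty$ and $\sup\emptyset=-\infty$, let
$$l=a'\wedge\inf\{x\ge i\eta:A_1(x)\ge h\},\qquad r=b'\vee\sup\{x\le(k+1)\eta:A_1(x)\ge h\}.$$
For $\alpha<\beta$, continuity shows that $\{l\le\alpha\}$ is determined by $A_1|_{(-\infty,\alpha]}$ and $\{r\ge\beta\}$ by $A_1|_{[\beta,\infty)}$. So $(l,r)$ is a stopping domain, and $l\le a'<b'\le r$. Let $Q=\{A_1(l)\ge h,\ A_1(r)\ge h\}$, which is measurable with respect to the exterior data. By continuity, if $A_1\ge h$ somewhere in $[i\eta,a']$ and somewhere in $[b',(k+1)\eta]$, then $Q$ occurs.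

**Step 4: transfer the height to the fixed points $a',b'$.** Given the exterior data, on $Q$, Fact D says that $A_1|_{[l,r]}$ dominates a free bridge with endpoint values $A_1(l),A_1(r)\ge h$. Its values at $a',b'$ are jointly Gaussian with means $\ge h$ and non-negative covariance. Two centered non-degenerate jointly Gaussian variables with correlation $\varrho\ge0$ are both $\ge0$ with probability $\frac14+\frac{\arcsin\varrho}{2\pi}\ge\frac14$. If $l=a'$ or $r=b'$, the corresponding value is the endpoint value itself, which is $\ge h$, and the bound $\frac14$ is trivial. Since "both values $\ge h$" is an increasing event,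
$$\mathbb P(Q)\le4\,\mathbb P(A_1(a')\ge h,\ A_1(b')\ge h).$$

**Step 5: apply the two-point bound.** Use Lemma 1 at the times $\tau^{-2/3}a',\tau^{-2/3}b'$. Here $\Delta=\tau^{-2/3}(b'-a')\le6\tau^{-2/3}$, $\Delta^{-1/2}\le CL^{1/2}$, and
$$\Delta n\ge\tau^{-2/3}\cdot\tfrac{3d}4\cdot\tau^{-1/3}\cdot\tfrac{\tau L}2=\tfrac38dL=15\log L .$$
Also $e^{-\frac83n^{3/2}}\le CL^{-15}e^{-\frac43n^{3/2}}$. So $\mathbb P(Q)\le CL^{1/2-15}e^{-\frac43n^{3/2}}$. Summing over at most $CL^2$ pairs gives $CL^{-12.5}e^{-\frac43n^{3/2}}$, and with Step 1 the lemma follows. $\square$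

## 4. A Gaussian height inside one profile

To extract a factor $\epsilon$, we look for one real random variable that moves the maximum of $S$ up and down, has a controlled density given everything else, and does not move the maximizers. The Gibbs property supplies it: on an interval, the profile is a bridge, and a suitable Gaussian coordinate of a bridge multiplies a function that is *constant* on the middle of the interval.

Let $\psi=1$ on $[-1,1]$, $\psi=0$ off $(-2,2)$, linear in between. For $j\in\{1,2\}$, $p\in\mathbb R$, $w>0$ put $\psi_{p,w}(x)=\psi((x-p)/w)$, $I=(p-2w,p+2w)$,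
$$\xi=\tfrac12\big(A_j(p+w)+A_j(p-w)-A_j(p+2w)-A_j(p-2w)\big),\qquad A_j^\perp=A_j-\xi\,\psi_{p,w},$$
$$\mathcal G=\sigma\big(A_{3-j}^{(k)},k\ge1;\ A_j^{(k)},k\ge2;\ A_j|_{\mathbb R\setminus I};\ A_j^\perp\big).$$

**Lemma 6.** Given $\mathcal G$, $\xi$ has the law $N(0,w)$ conditioned on $(\xi_0,\infty)$, for some $\mathcal G$-measurable $\xi_0<\infty$.

*Proof.* **Step 1: reduce to a bridge.** The other ensemble is independent. Given it, the lower lines and $A_j$ outside $I$, Fact D says that $A_j|_{\bar I}$ is a bridge $\beta$ of diffusion 2 conditioned on $\beta>A_j^{(2)}$.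

**Step 2: split the free bridge.** Write $x=p+w\hat x$. On an interval of length $4w$, $\mathrm{Cov}(\beta(x),\beta(y))=\frac w2(\hat x+2)(2-\hat y)$ for $x\le y$. The mean of $\beta$ is linear and the functional $\xi$ annihilates linear functions, so $\xi$ has mean $0$. We claim $\mathrm{Cov}(\xi,\beta(x))=w\,\psi(\hat x)$. The endpoint values are constants, so only $\beta(p\pm w)$ contribute.

* For $|\hat x|\le1$: $\frac12\big[\frac w2(\hat x+2)+\frac w2(2-\hat x)\big]=w$.
* For $\hat x\in[1,2]$: $\frac12\big[\frac w2\cdot3(2-\hat x)+\frac w2(2-\hat x)\big]=w(2-\hat x)$.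
* For $\hat x\in[-2,-1]$: the same by symmetry.

Hence $\mathrm{Var}\,\xi=\frac12(w+w)=w$. The Gaussian process $\beta^\perp=\beta-\xi\psi_{p,w}$ is uncorrelated with $\xi$, and so independent of it.

**Step 3: impose the floor.** Let $\xi_0=\sup_I(A_j^{(2)}-\beta^\perp)/\psi_{p,w}$. At the endpoints of $I$ we have $\beta^\perp=A_j>A_j^{(2)}$, so near them the quotient tends to $-\infty$, and $\xi_0<\infty$. As $\psi_{p,w}>0$ on $I$, the event $\{\beta>A_j^{(2)}\}$ contains $\{\xi>\xi_0\}$ and is contained in $\{\xi\ge\xi_0\}$. These differ by a null set, because $\xi$ has a density and is independent of $\beta^\perp$. So, given also $\beta^\perp$, $\xi$ is $N(0,w)$ conditioned on $(\xi_0,\infty)$. On the conditioning event $\beta^\perp=A_j^\perp$, so $\xi_0$ is $\mathcal G$-measurable. $\square$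

**Corollary 7.** The maximizers of $S$ and of $A_1$ are almost surely unique.

*Proof.* Let $F=S$ with $j=2$, or $F=A_1$ with $j=1$. On $[p-w,p+w]$ we have $\psi_{p,w}=1$, so $\max_{[p-w,p+w]}F$ is $\xi$ plus a $\mathcal G$-measurable variable. The maximum of $F$ over $\mathbb R\setminus I$ is $\mathcal G$-measurable. By Lemma 6, $\xi$ has no atoms given $\mathcal G$, so the two maxima coincide with probability $0$. If $F$ had two distinct maximizers, there would be rational $p,w$ with one in $[p-w,p+w]$ and the other outside $I$, and the two maxima would coincide. There are countably many $(p,w)$. $\square$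

This completes Step 4 of Section 2.2: $X=\pi^*(\tau)$ almost surely.

## 5. From height exactly $L$ to height at least $L$

From now on $\xi,A_2^\perp,\mathcal G,\xi_0$ are those of Section 4 with $j=2$, $p=0$, $w=1$. The choice $j=2$ matters: the variable $\xi$ moves only $A_2$, so $A_1$ and its peak $Y$ are $\mathcal G$-measurable. Since $\xi$ shifts $S$ rigidly only on $[-1,1]$, we work with
$$\mathcal M_1=\max_{[-1,1]}S,\qquad X_1=\text{leftmost maximizer of }S\text{ on }[-1,1],\qquad m=\mathcal M_1-\xi .$$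
On $[-1,1]$, $S=A_1+A_2^\perp+\xi$, so $X_1$ and $m$ are $\mathcal G$-measurable. On $\{|X|\le1\}$ we have $X=X_1$ and $\mathcal M=\mathcal M_1$ almost surely.

**Lemma 8.** For $s\ge0$, $\mathbb P(|m|>s)\le Ce^{-cs^{3/2}}$.

*Proof.* **Step 1: a lower tail for $A_j$ at one point.** Let $s\ge1$ and let $N$ be the number of points of $\{\mathfrak A_k(x)+x^2\}_k$ in $(-s,\infty)$. At one time the process is determinantal with a Hermitian kernel that is trace-class on $(-s,\infty)$, so $N$ is a sum of independent Bernoulli variables. Since $K(x,u;x,u)\sim\sqrt{|u|}/\pi$ as $u\to-\infty$, $\mathbb EN\ge cs^{3/2}$. With Bernoulli parameters $p_i$,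
$$\mathbb P(N=0)\le\mathbb Ee^{-N}=\prod_i\big(1-p_i(1-e^{-1})\big)\le e^{-(1-e^{-1})\mathbb EN}\le e^{-cs^{3/2}} .$$
For $x$ in a fixed compact set, $A_j(x)<-s$ means $\mathfrak A_1(z)+z^2<-\tau_j^{-1/3}s+z^2$ with $z=\tau_j^{-2/3}x$ bounded, and the right side is at most $-s/2$ once $s$ is large. Adjusting $C$,
$$\mathbb P(A_j(x)<-s)\le Ce^{-cs^{3/2}},\qquad s\ge0.\tag{7}$$

**Step 2: combine.** By (7) and (2), $A_2(\pm1),A_2(\pm2)$ have tails $\le Ce^{-cs^{3/2}}$ on both sides. Hence so does $\xi$, since $|\xi|>s$ forces one of these four values to exceed $s/2$ in modulus. As $A_1(0)+A_2(0)\le\mathcal M_1\le\max A_1+\max A_2$, so does $\mathcal M_1$, and then $m=\mathcal M_1-\xi$. $\square$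

**Lemma 9.** Let $L$ be large, $B\in\mathcal G$ and $0<\epsilon\le L^{-2}$. Then
$$\mathbb P\big(B\cap\{\mathcal M_1\in(L-\epsilon,L+\epsilon)\}\big)\le C\epsilon L^2\,\mathbb P\big(B\cap\{L\le\mathcal M_1\le L+2\}\big)+C\epsilon e^{-cL^3}.$$
Consequently, if $B_L\in\mathcal G$ and $\mathbb P(B_L\cap\{\mathcal M_1\ge L\})\le L^{-4}e^{-\frac43L^{3/2}}$ for large $L$, then for large $L$
$$\limsup_{\epsilon\downarrow0}\mathbb P(B_L\cap\{|X|\le1\}\,|\,E_\epsilon)\le C/L .$$

*Proof.* By Lemma 6, $\xi$ has conditional density $g(v)=\varphi(v)1_{v>\xi_0}/\bar\Phi(\xi_0)$ given $\mathcal G$. Let $u=L-m$, which is $\mathcal G$-measurable. Then $\{\mathcal M_1\in(L-\epsilon,L+\epsilon)\}=\{\xi\in(u-\epsilon,u+\epsilon)\}$.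

**Step 1: for $|u|\le L^2$, compare the tiny window with a wider one just above it.** Put $\theta=L^{-2}$. Let $v\in(u-\epsilon,u+\epsilon)$ with $v>\xi_0$, and $v'\in[u+\epsilon,u+\epsilon+\theta]$. Then $v'>v>\xi_0$, so moving up never crosses the floor. Also $v'-v\le2\epsilon+\theta\le3\theta$, and
$$\frac{\varphi(v)}{\varphi(v')}=e^{\frac12(v'^2-v^2)}\le\exp\big(\tfrac32\theta(|v|+|v'|)\big)\le C .$$
So $g(v)\le Cg(v')$. If $v\le\xi_0$, then $g(v)=0$ and this is trivial. Averaging over $v'$ and integrating over $v$,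
$$\mathbb P(\xi\in(u-\epsilon,u+\epsilon)\,|\,\mathcal G)\le C\epsilon\theta^{-1}\,\mathbb P(\mathcal M_1\in[L+\epsilon,L+\epsilon+\theta]\,|\,\mathcal G),$$
and $[L+\epsilon,L+\epsilon+\theta]\subset[L,L+2]$.

**Step 2: for $|u|>L^2$, use a crude density bound.** We claim $\varphi(t)\le(1+|t|)\bar\Phi(t)$ for all $t$. For $t<0$, $\varphi(t)/\bar\Phi(t)\le2\varphi(0)<1$. For $t\ge0$ let $R(t)=(1+t)\bar\Phi(t)-\varphi(t)$, so $R(0)=\frac12-\varphi(0)>0$, $R(\infty)=0$ and $R'=\bar\Phi-\varphi$. Since $(\bar\Phi-\varphi)'=(t-1)\varphi$, the function $\bar\Phi-\varphi$ starts at a positive value, decreases on $[0,1]$ and then increases to its limit $0$; so it is first positive, then negative. Thus $R$ first increases and then decreases to $0$, and $R>0$. For $v>\xi_0$ this gives $g(v)\le\varphi(v)/\bar\Phi(v)\le1+|v|$, so the conditional probability is at most $2\epsilon(2+|u|)$. For large $L$, $|u|>L^2$ implies $|m|>L^2/2$, and Lemma 8 gives $\mathbb E[(2+|u|)1_{|u|>L^2}]\le Ce^{-cL^3}$.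

**Step 3: integrate over $B$.** The events $B$ and $\{|u|\le L^2\}$ are in $\mathcal G$. So integrating Steps 1 and 2 over $B$ gives the first claim.

**Step 4: divide by the probability of the condition.** Up to null sets, $B_L\cap\{|X|\le1\}\cap E_\epsilon\subset B_L\cap\{\mathcal M_1\in(L-\epsilon,L+\epsilon)\}$. By the first claim and the hypothesis, its probability is at most $C\epsilon L^{-2}e^{-\frac43L^{3/2}}+C\epsilon e^{-cL^3}$. By continuity of $f$ and Fact C, $\mathbb P(E_\epsilon)/(2\epsilon)\to f(L)\ge cL^{-1}e^{-\frac43L^{3/2}}$. The quotient is at most $CL^{-1}+CLe^{\frac43L^{3/2}-cL^3}\le C/L$ for large $L$. $\square$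

## 6. Proof of Theorem 4

Let $B_L=\{|Y-X_1|>d\}$, which is in $\mathcal G$.

**Step 1: bound $B_L$ under the condition $\mathcal M_1\ge L$.** This is the finite-site argument with Lemma 5 in place of the union over pairs. Apply Lemma 2 with $D=B_L\cap\{\mathcal M_1\ge L\}$, $X'=X_1$ and $V_h$ from Lemma 5. On $D$, $A_1(X_1)+A_2(X_1)=\mathcal M_1\ge L$. If $h\le A_1(X_1)$, then $A_1(Y)=\max A_1\ge A_1(X_1)\ge h$, with $X_1\in[-1,1]$ and $|Y-X_1|>d$, so $V_h$ occurs. By Lemma 5 we may take $\kappa=CL^{-12}$. Hence, for large $L$,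
$$\mathbb P(B_L\cap\{\mathcal M_1\ge L\})\le CL^{3/2}\big(L^{-12}+e^{-cL^{3/2}}\big)e^{-\frac43L^{3/2}}\le L^{-4}e^{-\frac43L^{3/2}} .$$

**Step 2: pass to the exact height.** On $\{|X|\le1\}$ we have $X=X_1$ almost surely, so Lemma 9 gives
$$\limsup_{\epsilon\downarrow0}\mathbb P(|Y-X|>d,\ |X|\le1\,|\,E_\epsilon)\le\frac CL .$$

**Step 3: remove the restriction $|X|\le1$, using Liu's result.** The set $\{|Y-X|>d\}$ is open and $\{|X|\ge1\}$ is closed in the plane of the pair. By (6), applied to both,
$$\mathbb P_L(|Y-X|>d)\le\liminf_{\epsilon\downarrow0}\mathbb P(|Y-X|>d\,|\,E_\epsilon)\le\frac CL+\limsup_{\epsilon\downarrow0}\mathbb P(|X|\ge1\,|\,E_\epsilon)\le\frac CL+\mathbb P_L(|X|\ge1).$$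
Under $\mathbb P_L$ the variable $2L^{1/4}X=2L^{1/4}\pi^*(\tau)$ converges in law by Liu's result, so $\mathbb P_L(|X|\ge1)=\mathbb P_L(|2L^{1/4}X|\ge2L^{1/4})\to0$. Hence $\mathbb P_L(|\pi^*(\tau)-Y|>d)\to0$.

**Step 4: return to the scaled variables.** Since $\operatorname{argmax}_{\mathsf x}\mathcal L(0,0;\frac{\mathsf x}{2L^{1/4}},\tau)=2L^{1/4}Y$, with conditional probability tending to $1$
$$\Big|2L^{1/4}\pi^*(\tau)-\operatorname{argmax}_{\mathsf x\in\mathbb R}\mathcal L\big(0,0;\tfrac{\mathsf x}{2L^{1/4}},\tau\big)\Big|=2L^{1/4}|\pi^*(\tau)-Y|\le2L^{1/4}d=80L^{-3/4}\log L\to0 .$$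
This is Theorem 4 for $T=1$. General $T$ follows by Step 1 of Section 2.2. $\blacksquare$
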